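# A linear bound for the strength that forces Serre's condition $\mathrm{R}_\eta$

## 1. Regular sequences, Serre's condition, and strength

Throughout, $K$ is an algebraically closed field of arbitrary characteristic, $R=K[x_1,\dots,x_N]$ has the standard grading, and $N$ is arbitrary. A *form* is a homogeneous polynomial. For a polynomial $F$, $\nabla F$ is the vector of its first partial derivatives. "Codim" means codimension in $\mathbb A^N$; for a nonempty closed set with several components it is the smallest codimension of a component.

**Definition (condition $\mathrm{R}_\eta$).** A Noetherian ring $B$ satisfies $\mathrm{R}_\eta$ if $B_P$ is a regular local ring for every prime $P$ with $\operatorname{ht}P\le\eta$.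

*Examples.* The ring $K[x,y]/(x^2)$ fails $\mathrm{R}_0$: at its minimal prime it is not reduced. The ring $K[x,y]/(xy)$ satisfies $\mathrm{R}_0$ but fails $\mathrm{R}_1$: the prime $(x,y)/(xy)$ has height $1$, and the local ring there is not a domain, hence not regular. For $q=xz-y^2$ in $K[x,y,z]$ the gradient is $(z,-2y,x)$, so a point where $q=0$ and $\nabla q=0$ has $x=z=0$ and then $y^2=0$. In every characteristic the origin is the only singular point of $K[x,y,z]/(q)$; it has height $2$, so the ring satisfies $\mathrm{R}_1$ and fails $\mathrm{R}_2$.

**Definition ($\mathrm{R}_\eta$ sequence).** Forms $F_1,\dots,F_n$ are an $\mathrm{R}_\eta$ sequence if they form a regular sequence and, for every $i$, the ring $R/(F_1,\dots,F_i)$ satisfies $\mathrm{R}_\eta$.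

*Examples.* Linearly independent linear forms are an $\mathrm{R}_\eta$ sequence for every $\eta$, because every quotient is a polynomial ring. The one-term sequence $xz-y^2$ is an $\mathrm{R}_1$ sequence and not an $\mathrm{R}_2$ sequence.

**Definition (strength condition).** A nonzero form $F$ of degree $d$ lies in an ideal generated by $k$ forms of strictly lower degree if $F\in(G_1,\dots,G_k)$ for some forms $G_t$ of positive degree $<d$.

Generators may be repeated, so the statement for $k$ implies the statement for $k+1$. For $k=0$ the ideal is zero and contains no nonzero form.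

*Examples.* The form $x_1x_2+x_3x_4$ lies in $(x_1,x_3)$. It does not lie in any $(G)$ with $\deg G=1$, since it is irreducible. Next let $q=uw-s^2\in K[u,w,s]$, which is irreducible because it is linear in $u$ with coprime coefficients $w$ and $-s^2$. The quartic $q^2$ lies in $(q)$, one form of degree $2$. It does not lie in an ideal generated by one linear form $\ell$, because $\ell\mid q^2$ would give $\ell\mid q$. So the degrees of the generators matter.

One further object will be measured throughout: for a form $F$, the closed set $V(F,\nabla F)$ where $F$ and all its partials vanish. In characteristic $p$ it is not enough to look at $\nabla F$: for $F=x^p$ the gradient is identically zero, while $V(F,\nabla F)=\{x=0\}$.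

**Textbook facts used.**

- (T1) *Krull.* Every component of a nonempty closed subset of $\mathbb A^N$ defined by $k$ equations has codimension $\le k$. For primes $q\subseteq Q$ of $R$, $\operatorname{ht}Q=\operatorname{ht}q+\operatorname{ht}(Q/q)$.
- (T2) *Unmixedness.* Since $R$ is Cohen–Macaulay, if an ideal generated by $i$ elements has height $i$, all its associated primes have height $i$.
- (T3) *Tangent spaces.* Let $I=(F_1,\dots,F_i)$ and let $y$ be a closed point of $V(I)$. The Zariski tangent space of $\operatorname{Spec}R/I$ at $y$ has dimension $N-\operatorname{rank}\big(\partial F_j/\partial x_k(y)\big)$. This is at least the dimension of the local ring at $y$, with equality exactly when that local ring is regular.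
- (T4) A localization of a regular local ring is regular. The regular locus of a finitely generated $K$-algebra is open.
- (T5) The projection $Y\times\mathbb P^m\to Y$ is a closed map. If $W'$ is irreducible and $W'\to\mathbb P^m$ is a morphism, every component of every nonempty fiber has dimension $\ge\dim W'-m$.
- (T6) An irreducible variety $Z$ over $K$ has a smooth closed point $z$. There $\mathcal O_{Z,z}$ is regular, and its completion is the power series ring $K[[s_1,\dots,s_M]]$ on any regular system of parameters $s_1,\dots,s_M$.
- (T7) *Macaulay, Eagon–Northcott.* For an $n\times m$ matrix of polynomials with $n\le m$, every component of the locus where the rank is $<n$, if this locus is nonempty, has codimension $\le m-n+1$.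

## 2. The numbers ${}^\eta\!A(n,d)$ and the bounds to be proved

Fix $n,d,\eta\ge1$. Say that an integer $k\ge0$ is *sufficient* if, for every algebraically closed $K$ of the characteristic under consideration and every $N$, the following holds: whenever $V\subseteq R$ is an $n$-dimensional space spanned by forms of degree $d$ such that no nonzero form in $V$ lies in an ideal generated by $k$ forms of strictly lower degree, every homogeneous basis of $V$ is an $\mathrm{R}_\eta$ sequence.

**Definition.** The best possible bound ${}^\eta\!A(n,d)$ is the least sufficient integer.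

If $k$ is sufficient then so is $k+1$, since the hypothesis on $V$ for $k+1$ implies the one for $k$. That sufficient integers exist, independent of $K$ and $N$, is known from the proof of Stillman's conjecture by Ananyan and Hochster. The argument below does not use this: it produces an explicit sufficient integer.

*Example.* For $d=1$, every basis of a space of linear forms is an $\mathrm{R}_\eta$ sequence, so $k=0$ is sufficient and ${}^\eta\!A(n,1)=0$.

How fast does ${}^\eta\!A(n,d)$ grow with $n$ when $d$ and $\eta$ are fixed? It is known that for $d\le3$ the best possible bound is $O(n^{d-1})$. The following is conjectured in Tigran Ananyan and Melvin Hochster, "Strength conditions, small subalgebras, and Stillman bounds in degree $\leq 4$", arXiv:1810.00413 (2018).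

**Conjecture.** There is a function $\lambda$ of $d$, and for all $d,\eta$ a constant $C_{d,\eta}>0$, such that in every characteristic and for every $n\ge1$ one has ${}^\eta\!A(n,d)\le C_{d,\eta}\,n^{\lambda(d)}$.

The conjecture is true, and $\lambda(d)=1$ works for every $d$. Here are the statements we shall prove.

**Theorem A.** Let $\eta\ge0$ and let $F_1,\dots,F_n$ be $K$-linearly independent forms of positive, possibly different, degrees, with span $V$. Suppose that for every $e\ge2$ no nonzero form of degree $e$ in $V$ lies in an ideal generated by $\lfloor e/2\rfloor(2n+\eta-1)$ forms of degrees in $[1,\lfloor e/2\rfloor]$. Then $F_1,\dots,F_n$ is an $\mathrm{R}_\eta$ sequence.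

**Corollary B.** For all $d,\eta,n\ge1$ and all characteristics,
$${}^\eta\!A(n,d)\le\lfloor d/2\rfloor(2n+\eta-1)\le C_{d,\eta}\,n,\qquad C_{d,\eta}=\max(1,\lfloor d/2\rfloor)(\eta+1).$$

**Theorem C.** Let $d\ge2$ and $\eta,n\ge1$. In every characteristic:

1. ${}^\eta\!A(n,d)\ge n+\lfloor(\eta-1)/2\rfloor$. Hence ${}^\eta\!A(n,d)$ grows exactly linearly in $n$, and no exponent $\lambda(d)<1$ is possible.
2. ${}^\eta\!A(n,2)\le n+\lceil(\eta-1)/2\rceil$. Hence ${}^\eta\!A(n,2)=n+\frac{\eta-1}2$ for $\eta$ odd.
3. For a nonzero form $F$ of degree $d$, let $c=\operatorname{codim}V(F,\nabla F)$ and let $k$ be the least number such that $F$ lies in an ideal generated by $k$ forms of positive degree $<d$ ($k=\infty$ if there is none). Then $c/2\le k\le\lfloor d/2\rfloor\,c$.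

## 3. One hypersurface, and quadrics by hand

Take $n=1$ and a form $F$ of degree $d\ge2$. When does $B=R/(F)$ fail $\mathrm{R}_\eta$?

Suppose $V(F,\nabla F)$ has a component $Z$ of codimension $\le\eta+1$, with prime $Q$. Then $\operatorname{ht}(Q/(F))=\operatorname{ht}Q-1\le\eta$. If $B$ were regular at $Q/(F)$, then by (T4) it would be regular at some closed point of $Z$. But at points of $Z$ the tangent space of $\operatorname{Spec}B$ has dimension $N$, while the local ring has dimension $N-1$. So $B$ fails $\mathrm{R}_\eta$. Conversely, if every component of $V(F,\nabla F)$ has codimension $\ge\eta+2$, then $B$ satisfies $\mathrm{R}_\eta$; this is the case $n=1$ of Lemma 1 below. So for $n=1$ we are asking the following: *if a form is singular in small codimension, does it lie in an ideal with few generators of lower degree?*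

For $d=2$ and $\operatorname{char}K\ne2$ this is linear algebra. In suitable coordinates a nonzero quadratic form of rank $r$ is $F=x_1x_2+x_3x_4+\cdots$, ending in $x_{r-1}x_r$ or in $x_r^2$. Then $V(F,\nabla F)=\{x_1=\dots=x_r=0\}$ has codimension $r$, so $\mathrm{R}_\eta$ fails exactly when $r\le\eta+1$. The form lies in the ideal of the $\lceil r/2\rceil$ linear forms $x_1,x_3,x_5,\dots$. Fewer do not suffice: if $F=\sum_{t=1}^kG_tH_t$ with linear $G_t,H_t$, then the product rule puts the entries of $\nabla F$ in $(G_t,H_t)_t$, so $V(\nabla F)$ contains a linear space of codimension $\le 2k$, and $r\le2k$. Hence ${}^\eta\!A(1,2)=\lceil(\eta+1)/2\rceil$ in characteristic $\ne2$, in agreement with Theorem C(2).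

Two things are missing for the general case. For $n>1$ we must pass from the failure of $\mathrm{R}_\eta$ for the *sequence* to a singular locus of *one* member of $V$. For $d>2$ the singular locus is no longer a linear space. We take these in turn.

## 4. From a failing sequence to one very singular form

Let $F_1,\dots,F_n$ be linearly independent forms of positive degrees. For $1\le i\le n$ put $I_i=(F_1,\dots,F_i)$ and $X_i=V(I_i)$, which contains $0$. Let $\Sigma_i\subseteq X_i$ be the closed set of points where the Jacobian matrix of $F_1,\dots,F_i$ has rank $<i$.

**Lemma 1.** Let $\eta\ge0$. If for every $i$ every irreducible component of $\Sigma_i$ has codimension $\ge i+\eta+1$, then $F_1,\dots,F_n$ is an $\mathrm{R}_\eta$ sequence. (If $\Sigma_i$ is empty there is no condition for that $i$.)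

*Proof.* **Step 1: every minimal prime of $I_i$ has height exactly $i$.** Let $Y$ be a component of $X_i$. By (T1), $\operatorname{codim}Y\le i$, so $Y$ is not contained in $\Sigma_i$, all of whose components have codimension $>i$. Choose a closed point $y\in Y\setminus\Sigma_i$. The Jacobian has rank $i$ there, so by (T3) the tangent space of $\operatorname{Spec}R/I_i$ at $y$ has dimension $N-i$. Hence $\dim Y\le N-i$, that is, $\operatorname{codim}Y\ge i$.

**Step 2: the sequence is regular.** The ideal $I_n$ is proper, since $0\in X_n$. Suppose $F_{i+1}$ is a zero divisor modulo $I_i$, with $0\le i<n$ and $I_0=0$. Then $F_{i+1}$ lies in an associated prime $P$ of $I_i$, and $\operatorname{ht}P=i$ by (T2) and Step 1 (for $i=0$, $P=0$). But $P\supseteq I_{i+1}$, so $P$ contains a minimal prime of $I_{i+1}$, which has height $i+1$ by Step 1. This is a contradiction.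

**Step 3: the quotients satisfy $\mathrm{R}_\eta$.** Put $B=R/I_i$ and let $P=Q/I_i$ be a prime of $B$ with $\operatorname{ht}P\le\eta$. All minimal primes of $I_i$ have height $i$, so (T1) gives $\operatorname{ht}Q=i+\operatorname{ht}P\le i+\eta$. Therefore $V(Q)\not\subseteq\Sigma_i$, and there is a closed point $y\in V(Q)\setminus\Sigma_i$. The local ring of $B$ at $y$ has dimension $N-i$, again by (T1) and Step 1, and its tangent space has dimension $N-i$. So it is regular, and its localization $B_P$ is regular by (T4). $\blacksquare$

So if $\mathrm{R}_\eta$ fails, some $\Sigma_i$ has a component $Y$ with $\operatorname{codim}Y\le i+\eta$. At each $y\in Y$ there is a relation $\sum_ja_j\nabla F_j(y)=0$ with $a\ne0$, but $a$ depends on $y$, and no single member of $V$ need be singular along $Y$.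

*Example.* Let $n=2$, $F_1=x_1y_{11}+x_2y_{12}$, $F_2=x_1y_{21}+x_2y_{22}$. The column of the Jacobian for $y_{1j}$ is $(x_j,0)$ and the one for $y_{2j}$ is $(0,x_j)$, so the rank is $2$ whenever $x\ne0$. Where $x=0$, only the columns for $x_1,x_2$ survive, and they form the matrix $(y_{ij})$. Hence $\Sigma_2=\{x_1=x_2=0,\ \det(y_{ij})=0\}$, irreducible of codimension $3$. The relation $a$ is a left kernel vector of $(y_{ij})$, which moves with the point. If we fix $a$, we get the smaller set $\{x=0,\ a_1y_{1j}+a_2y_{2j}=0\ (j=1,2)\}$, of codimension $4$. Fixing $a$ cost one dimension, because $a$ moves in $\mathbb P^1$.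

In general, fixing $a\in\mathbb P^{i-1}$ costs at most $i-1$ dimensions.

**Lemma 2.** Let $\eta\ge0$ and suppose $F_1,\dots,F_n$ is not an $\mathrm{R}_\eta$ sequence. Then there are a nonzero $F=\sum_ja_jF_j$ with $a_j\in K$ and a nonempty irreducible closed $Z\subseteq\mathbb A^N$ with
$$\operatorname{codim}Z\le 2n+\eta-1,\qquad F=0\ \text{and}\ \nabla F=0\ \text{on}\ Z.$$

*Proof.* **Step 1: parametrize the relations.** By Lemma 1 there are $i\le n$ and a component $Y$ of $\Sigma_i$ with $\operatorname{codim}Y\le i+\eta$. Let
$$W=\Big\{(y,[a])\in Y\times\mathbb P^{i-1}:\ \sum_{j\le i}a_j\nabla F_j(y)=0\Big\}.$$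
This is closed, and it surjects onto $Y$ because the Jacobian has dependent rows at every point of $Y$. By (T5) the images in $Y$ of the finitely many components of $W$ are closed. They cover the irreducible $Y$, so some component $W'$ of $W$ surjects onto $Y$, and $\dim W'\ge\dim Y$.

**Step 2: fix the relation.** Pick $[a]$ in the image of $W'$ in $\mathbb P^{i-1}$. By (T5) every component of the fiber of $W'$ over $[a]$ has dimension $\ge\dim W'-(i-1)\ge\dim Y-(i-1)$. The fiber is a closed subset of $Y\times\{[a]\}\cong Y$. Let $Z\subseteq Y$ be one of its components. Then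
$$\operatorname{codim}Z\le(i+\eta)+(i-1)\le2n+\eta-1 .$$

**Step 3: read off $F$.** Put $F=\sum_{j\le i}a_jF_j$, nonzero by linear independence. On $Z$ we have $\nabla F=0$ by the definition of $W$, and $F=0$ because $Z\subseteq Y\subseteq X_i$. $\blacksquare$

If the $F_j$ have different degrees, $F$ need not be homogeneous.

## 5. The tangent space argument and its failure in degree four

We are left with one polynomial $F$ of degree $e\ge2$ that vanishes with its gradient on an irreducible $Z$ of codimension $r$. We want its leading form $f$ to lie in an ideal generated by a number of lower-degree forms that is linear in $r$.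

If $Z$ is a linear space $\{u_1=\dots=u_r=0\}$, then $F\in(u_1,\dots,u_r)$, hence also $f\in(u_1,\dots,u_r)$. For a general $Z$ a sensible first move is to replace $Z$ by its tangent space at a smooth point. Move that point to $0$; this does not change $f$. Choose linear coordinates $s_1,\dots,s_M,u_1,\dots,u_r$ with $T_0Z=\{u=0\}$. Near $0$, $Z$ is formally the graph $u_j=c_j(s)$ of power series $c_j$ of order $\ge2$. Expand $F$ around the graph: since $F$ and $\partial F/\partial u_j$ vanish on it,
$$F(s,0)\in(c_jc_k)_{j,k}\subseteq(s)^4 .$$
So if $e\le3$, the degree-$e$ component of $F(s,0)$ is zero. That component is $f(s,0)$, so $f\in(u_1,\dots,u_r)$: for quadrics and cubics, $r$ linear forms suffice.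

*Example.* Let $F$ be the determinant of a $3\times3$ matrix of variables. Its partials are, up to sign, the $2\times2$ minors, so $Z$ is the set of matrices of rank $\le1$. Near $E_{11}$ it is given by $x_{ab}=x_{a1}x_{1b}/x_{11}$ for $a,b\in\{2,3\}$, so $Z$ is smooth there of codimension $4$, with tangent space $\{x_{22}=x_{23}=x_{32}=x_{33}=0\}$. The determinant does vanish when these four entries are zero, so it lies in $(x_{22},x_{23},x_{32},x_{33})$.

For $e=4$ the argument stops, because the order $4$ of the error meets the degree of $f$. This loss is real. Let $F=(uw-s^2)^2$, which vanishes with its gradient on $Z=\{uw=s^2\}$, of codimension $r=1$. At the smooth point $(u,w,s)=(0,1,0)$ the tangent hyperplane is $\{u=0\}$, and $F|_{u=0}=s^4\ne0$. By Section 1, $F$ lies in no ideal generated by a single linear form at all.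

What went wrong is that $u=0$ approximates the graph $u=c(s)$ only to first order, and the error in $F$ is *quadratic* in the error of the approximation. So use a better approximation. If we keep the terms of $c_j$ of degree $\le h$, the rest has order $\ge h+1$ and the error in $F$ has order $\ge2(h+1)$. This exceeds $e$ as soon as $h=\lfloor e/2\rfloor$. The price is that the homogeneous pieces $c_{j,2},\dots,c_{j,h}$ become extra generators. There are $h-1$ of them for each $j$, and their degrees are at most $h<e$.

## 6. Truncating the graph at half the degree

**Lemma 3.** Let $F\in R$ be a polynomial, not necessarily homogeneous, of degree $e\ge2$ with leading form $f$. Let $Z\subseteq\mathbb A^N$ be an irreducible closed subvariety of codimension $r$ on which $F$ and all $\partial F/\partial x_i$ vanish. Then $f$ lies in an ideal generated by $r\lfloor e/2\rfloor$ forms of degrees in $[1,\lfloor e/2\rfloor]$.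

*Proof.* Since $F\ne0$, $Z\ne\mathbb A^N$ and $r\ge1$.

**Step 1: describe $Z$ as a formal graph.** Let $z$ be a smooth closed point of $Z$ (T6). Replacing $F(x)$ by $F(x+z)$ and $Z$ by $Z-z$ does not change $f$, so assume $z=0$. Put $M=N-r$. After a linear change of coordinates, call the coordinates $s_1,\dots,s_M,u_1,\dots,u_r$, with $T_0Z=\{u=0\}$. This change carries forms to forms of the same degree.

Let $\mathfrak m$ be the maximal ideal of $\mathcal O_{Z,0}$. Then $\mathfrak m/\mathfrak m^2=(T_0Z)^*$, the images of $s_1,\dots,s_M$ form a basis of it, and the $u_j$ map to $0$ in it. So $s_1,\dots,s_M$ is a regular system of parameters of $\mathcal O_{Z,0}$, which is regular of dimension $M$, and the completion is $K[[s]]=K[[s_1,\dots,s_M]]$. Since $u_j\in\mathfrak m^2$, its image in $K[[s]]$ is a power series $c_j(s)\in(s)^2$. The composite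
$$R\to\mathcal O_{Z,0}\to K[[s]],\qquad g(s,u)\mapsto g(s,c(s)),$$
kills every polynomial that vanishes on $Z$. Hence in $K[[s]]$
$$F(s,c(s))=0,\qquad\frac{\partial F}{\partial u_j}(s,c(s))=0\quad(1\le j\le r).\tag{1}$$

**Step 2: expand to second order.** We need, in the polynomial ring in $s,u,v$,
$$F(s,u-v)-F(s,u)+\sum_jv_j\frac{\partial F}{\partial u_j}(s,u)\in(v_jv_k)_{j,k}.\tag{2}$$
By linearity, with coefficients in $K[s]$, it is enough to check this for a monomial $u^\alpha$ in place of $F$. There
$$\prod_j(u_j-v_j)^{\alpha_j}=u^\alpha-\sum_jv_j\frac{\partial u^\alpha}{\partial u_j}+(\text{terms of degree}\ge2\text{ in }v).$$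
No division occurs, so (2) holds in every characteristic.

**Step 3: truncate.** Let $h=\lfloor e/2\rfloor\ge1$, let $c_{j,i}$ be the homogeneous component of degree $i$ of $c_j$, and put
$$c'_j=\sum_{i=2}^hc_{j,i},\qquad c''_j=c_j-c'_j\in(s)^{h+1}.$$
Substitute $u=c$ and $v=c''$ in (2), so that $u-v=c'$. By (1) the second and third terms vanish, and
$$F(s,c')\in(c''_jc''_k)_{j,k}\subseteq(s)^{2h+2}\subseteq(s)^{e+1},$$
because $2h+2\ge e+1$. Each $c'_j$ is a polynomial, so $F(s,c'(s))$ is a polynomial in $s$, and its component of degree $e$ is zero.

**Step 4: extract the leading form.** Let $J\subseteq K[s]$ be the homogeneous ideal generated by the forms $c_{j,i}$ with $1\le j\le r$, $2\le i\le h$ (so $J=0$ if $h=1$). All $c'_j$ lie in $J$. Since $F(s,u)-F(s,0)\in(u_1,\dots,u_r)$, substituting $u=c'$ gives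
$$F(s,c')-F(s,0)\in J .$$
Take the component of degree $e$. The first term contributes $0$ by Step 3. As $\deg F=e$, the second contributes $-f(s,0)$. Since $J$ is homogeneous, $f(s,0)\in J$.

**Step 5: count generators.** We have $f-f(s,0)\in(u_1,\dots,u_r)$, so
$$f\in\big(u_1,\dots,u_r,\ c_{j,i}(s):1\le j\le r,\ 2\le i\le h\big).$$
These are $r+r(h-1)=rh$ generators. Those that are zero may be omitted, and the list padded by repeating $u_1$. All degrees lie in $[1,h]$. $\blacksquare$

*Check on the example.* For $F=(uw-s^2)^2$ put $w=1+w'$. After translation $F=(u(1+w')-s^2)^2$, and $Z$ is the graph $u=s^2/(1+w')=s^2-s^2w'+\cdots$. Here $h=2$, so $c'=s^2$, and $F(s,w',c')=(s^2w')^2$ has degree $6$. It has no component of degree $4$, as Step 3 predicts. The conclusion is $f=(uw-s^2)^2\in(u,s^2)$, with $rh=2$ generators.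

*Where the vanishing of the gradient is used.* If only $F$ vanished on $Z$, the term $\sum_jc''_j\,\partial F/\partial u_j(s,c)$ would survive in Step 3. It is known only to lie in $(s)^{h+1}$, so pushing it past degree $e$ would need $h\ge e$, and then generators of degree $e$ would be allowed.

## 7. Proof of Theorem A and Corollary B

**Proof of Theorem A.** Suppose $F_1,\dots,F_n$ is not an $\mathrm{R}_\eta$ sequence; we show that the hypothesis fails. Take $F=\sum_ja_jF_j$ and $Z$ from Lemma 2, with $\operatorname{codim}Z\le2n+\eta-1$. Let $e=\deg F\ge1$ and let $f$ be the leading form of $F$. It is the sum of those $a_jF_j$ with $\deg F_j=e$, so $f$ is a nonzero form of degree $e$ in $V$.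

If $e=1$, then $F$ is a nonzero linear form, since all $F_j$ have positive degree. Then $\nabla F$ is a nonzero constant vector and cannot vanish on $Z\ne\emptyset$. So $e\ge2$, and Lemma 3 puts $f$ in an ideal generated by
$$\lfloor e/2\rfloor\operatorname{codim}Z\le\lfloor e/2\rfloor(2n+\eta-1)$$
forms of degrees in $[1,\lfloor e/2\rfloor]$. Padding by repetition, we contradict the hypothesis of Theorem A. $\blacksquare$

**Proof of Corollary B.** For $d=1$, Theorem A has no condition to check, so ${}^\eta\!A(n,1)=0$. Let $d\ge2$, and let $V$ be $n$-dimensional, spanned by forms of degree $d$, such that no nonzero form in $V$ lies in an ideal generated by $\lfloor d/2\rfloor(2n+\eta-1)$ forms of strictly lower degree. All nonzero elements of $V$ have degree $d$, and $\lfloor d/2\rfloor<d$, so every homogeneous basis of $V$ satisfies the hypothesis of Theorem A and is an $\mathrm{R}_\eta$ sequence. Hence $\lfloor d/2\rfloor(2n+\eta-1)$ is sufficient.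

Finally $\eta-1\le(\eta-1)n$ gives $2n+\eta-1\le(\eta+1)n$. Nothing depends on the characteristic or on $N$, so the conjecture holds with $\lambda(d)=1$. $\blacksquare$

## 8. Strength against the codimension of the singular locus: Theorem C(3)

*Upper bound.* The set $V(F,\nabla F)$ contains $0$, because $d\ge2$. Apply Lemma 3 to a component of codimension $c$: $F$ lies in an ideal generated by $\lfloor d/2\rfloor c$ forms of degrees in $[1,\lfloor d/2\rfloor]$, and $\lfloor d/2\rfloor<d$. So $k\le\lfloor d/2\rfloor c$.

*Lower bound.* We may assume $k<\infty$. Suppose more generally that $F\in(G_1,\dots,G_k)$ for some number $k$ of forms $G_t$ with $0<\deg G_t<d$. Taking components of degree $d$, write $F=\sum_tG_tH_t$ with each $H_t$ either $0$ or a form of degree $d-\deg G_t>0$. By the product rule $\nabla F=\sum_t(G_t\nabla H_t+H_t\nabla G_t)$, so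
$$0\in V(G_t,H_t)_t\subseteq V(F,\nabla F)\subseteq V(\nabla F).$$
The first set is nonempty and defined by $2k$ equations, so its codimension is $\le2k$ by (T1). Hence $c\le2k$, and likewise
$$\operatorname{codim}V(\nabla F)\le2k.\tag{3}$$
$\blacksquare$

## 9. Spaces of large strength that fail $\mathrm{R}_\eta$: Theorem C(1)

To bound ${}^\eta\!A(n,d)$ from below we need a space $V$ in which every nonzero member has large strength, and which still fails $\mathrm{R}_\eta$. The example of Section 4 shows how: let all $F_i$ vanish on a common linear space $\{x=0\}$ along which the Jacobian is an $n\times m$ matrix that drops rank in codimension $\le m-n+1$.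

Let $m=n+\lfloor(\eta-1)/2\rfloor\ge n$. Take variables $x_j$ and $y_{ijl}$ with $1\le i\le n$, $1\le j\le m$, $1\le l\le d-1$, and set
$$H_{ij}=\prod_{l=1}^{d-1}y_{ijl},\qquad F_i=\sum_{j=1}^mx_jH_{ij}\quad(1\le i\le n).$$
These are forms of degree $d$. Let $V$ be their span. For $d=2$, $n=2$, $\eta=1$ this is the example of Section 4.

**Step 1: no nonzero form in $V$ lies in an ideal generated by $m-1$ forms of lower degree, and $\dim V=n$.** Let $a\in K^n$ with $a_{i_0}\ne0$, and $F_a=\sum_ia_iF_i=\sum_jx_jh_j$ with $h_j=\sum_ia_iH_{ij}$. The $H_{ij}$ with $j$ fixed are distinct monomials, so $h_j$ is a nonzero form of degree $d-1\ge1$. In particular $F_a\ne0$, and so $\dim V=n$. The variable blocks $\{x_j,y_{ijl}\}_{i,l}$ are disjoint for different $j$, so $V(\nabla F_a)$ is the product over $j$ of the critical loci of $x_jh_j$, each in its own block. Consider one block.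

- Critical points with $x_j=0$ satisfy $x_j=h_j=0$. This has codimension $2$ in the block, since $h_j$ is a nonzero form of positive degree not involving $x_j$.
- Critical points with $x_j\ne0$ satisfy $\nabla h_j=0$. The variables $y_{i_0jl}$ occur in $h_j$ only through $a_{i_0}H_{i_0j}$, so all partials of $\prod_ly_{i_0jl}$ vanish. If $d=2$ this product is a single variable, with derivative $1$, so this is impossible. If $d\ge3$, all the products of the $y_{i_0jl}$ with one factor omitted vanish, which forces at least two of the $y_{i_0jl}$ to be zero. The set of such points has codimension $\ge2$.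

So each factor has codimension $\ge2$, and $\operatorname{codim}V(\nabla F_a)\ge2m$. If $F_a$ lies in an ideal generated by $k$ forms of lower degree, then (3) gives $2m\le2k$, so $k\ge m$.

**Step 2: $F_1,\dots,F_n$ is not an $\mathrm{R}_\eta$ sequence.** Suppose it is. Let $I=(F_1,\dots,F_n)$, $B=R/I$ and $\Lambda=\{x_1=\dots=x_m=0\}\subseteq V(I)$. On $\Lambda$,
$$\frac{\partial F_i}{\partial x_j}=H_{ij},\qquad\frac{\partial F_i}{\partial y_{i'jl}}=0 .$$
Let $\Lambda'\subseteq\Lambda$ be the locus where the $n\times m$ matrix $(H_{ij})$ has rank $<n$. It contains $0$. By (T7), applied in $\Lambda$, each component of $\Lambda'$ has codimension $\le m-n+1$ in $\Lambda$. Let $Q$ be the prime of a component. Then $\operatorname{ht}Q\le m+(m-n+1)=2m-n+1$. Since $F_1,\dots,F_n$ is a regular sequence, all minimal primes of $I$ have height $n$, so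
$$\operatorname{ht}(Q/I)\le2m-2n+1=2\lfloor(\eta-1)/2\rfloor+1\le\eta .$$
By $\mathrm{R}_\eta$ the ring $B_{Q/I}$ is regular. The regular locus of $B$ is open (T4) and meets $V(Q)$, so $B$ is regular at some closed point $y\in V(Q)\subseteq\Lambda'$. The local ring of $B$ at $y$ has dimension $N-n$, so its tangent space has dimension $N-n$, and by (T3) the Jacobian of $F_1,\dots,F_n$ has rank $n$ at $y$. But on $\Lambda$ the nonzero columns of the Jacobian are among those of $(H_{ij})$, which has rank $<n$ at $y\in\Lambda'$. This is a contradiction.

**Step 3: conclude.** By Steps 1 and 2, $m-1$ is not sufficient, hence no smaller integer is. So ${}^\eta\!A(n,d)\ge m=n+\lfloor(\eta-1)/2\rfloor\ge n$. Together with Corollary B the growth in $n$ is exactly linear. A bound $C\,n^{\lambda}$ with $\lambda<1$ is impossible, since it falls below $n$ for large $n$. $\blacksquare$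

## 10. Quadrics: Theorem C(2)

For $d=2$, Lemma 3 gives as many linear forms as the codimension of $Z$. Section 3 suggests that half as many should do, and we now prove this in every characteristic.

Let $V$ be $n$-dimensional, spanned by quadratic forms, and suppose some homogeneous basis of $V$ is not an $\mathrm{R}_\eta$ sequence. Put $r=2n+\eta-1$. Lemma 2 gives a nonzero quadratic form $F\in V$ and a nonempty irreducible $Z$ of codimension $\le r$ on which $F$ and $\nabla F$ vanish.

**Step 1: $F$ depends on at most $r$ variables.** Let $\beta(x,y)=F(x+y)-F(x)-F(y)$ be the polar form. It is bilinear, and $\beta(x,y)=\sum_ix_i\frac{\partial F}{\partial x_i}(y)$, as one checks on the monomials $x_i^2$ and $x_ix_k$. So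
$$\operatorname{Rad}=\{z:\beta(z,\cdot)=0\}=V(\nabla F).$$
On $\operatorname{Rad}$ the function $F$ is additive, and $F(\lambda z)=\lambda^2F(z)$. Therefore $Z_0=\{z\in\operatorname{Rad}:F(z)=0\}$ is a linear subspace. It contains $Z$, so its codimension $r'$ is $\le r$. For $z\in Z_0$ we have $F(x+z)=F(x)+F(z)+\beta(x,z)=F(x)$, so $F$ is a quadratic form on $K^N/Z_0$, that is, in $r'\le r$ variables.

**Step 2: a quadratic form in $r'$ variables vanishes on a linear subspace of codimension $\le\lceil r'/2\rceil$.** We induct on $r'$. For $r'\le1$ take the zero subspace. Let $r'\ge2$. As $K$ is algebraically closed, there is $v\ne0$ with $F(v)=0$. Let $v^\perp=\{w:\beta(v,w)=0\}$, of codimension $\le1$. Since $\beta(v,v)=2F(v)=0$, we have $v\in v^\perp$. For $w\in v^\perp$,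
$$F(w+tv)=F(w)+t^2F(v)+t\beta(w,v)=F(w),$$
so $F$ descends to $v^\perp/Kv$, which has dimension $\ge r'-2$. Restrict to a subspace of dimension exactly $r'-2$. By induction $F$ vanishes on a subspace of it of dimension at least
$$(r'-2)-\lceil(r'-2)/2\rceil=r'-1-\lceil r'/2\rceil .$$
Its preimage in $v^\perp$ has one dimension more, so its codimension is at most $\lceil r'/2\rceil$, and $F$ vanishes on it.

**Step 3: conclude.** By Steps 1 and 2, $F$ vanishes on a linear subspace of $K^N$ of codimension $\le\lceil r/2\rceil$. So, padding if necessary, $F$ lies in an ideal generated by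
$$\lceil r/2\rceil=\Big\lceil\frac{2n+\eta-1}2\Big\rceil=n+\Big\lceil\frac{\eta-1}2\Big\rceil$$
linear forms. Hence this number is sufficient: if no nonzero form in $V$ lies in such an ideal, every homogeneous basis of $V$ is an $\mathrm{R}_\eta$ sequence. This proves ${}^\eta\!A(n,2)\le n+\lceil(\eta-1)/2\rceil$. When $\eta$ is odd, $(\eta-1)/2$ is an integer, the bound of Section 9 is the same number, and ${}^\eta\!A(n,2)=n+\frac{\eta-1}2$. $\blacksquare$
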